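\title{Tunnel number one 3-manifolds built by a random walk rarely fiber over the circle}

\begin{abstract}
Attach a 2-handle to a genus 2 handlebody along the image of a fixed nonseparating curve under a random walk of length $r$ in the mapping class group of the boundary. We prove that the probability that the resulting 3-manifold fibers over the circle tends to $0$ as $r\to\infty$, and that for large $r$ it lies between two exponentially decreasing functions of $r$. The obstruction is the top coefficient of the Alexander polynomial. We control it with Dehn twists along separating curves, which act as transvections on a two-dimensional vector space over $\mathbb Q(t)$. A short polynomial argument gives convergence to $0$; the exponential rate comes from the action of these transvections on a tree.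
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a genus 2 handlebody and $\Sigma=\partial H$. Given a nonseparating simple closed curve $\gamma\subset\Sigma$, attach a 2-handle $D^2\times[0,1]$ to $H$ along an annular neighborhood of $\gamma$. The result $M$ is a compact orientable 3-manifold whose boundary is a torus; it is called a \emph{tunnel number one} 3-manifold with \emph{attaching curve} $\gamma$. It depends only on the isotopy class of $\gamma$, and its fundamental group is the quotient of the free group $\pi_1(H)=F_2$ by the single relation $\gamma$. We say that $M$ \emph{fibers} (over the circle) if it is the mapping torus of a homeomorphism of a compact surface.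

The mapping class group $\operatorname{Mod}(\Sigma)$ of isotopy classes of orientation-preserving homeomorphisms of $\Sigma$ acts transitively on nonseparating curves, so a random mapping class produces a random attaching curve. Fix a finite generating set $S$ of $\operatorname{Mod}(\Sigma)$, for instance the standard five Dehn twists, and a nonseparating simple closed curve $\gamma_0$. Choose $\phi_1,\dots,\phi_r$ independently and uniformly among the $2|S|$ letters $\psi^{\pm1}$, $\psi\in S$, and put
\[
w=\phi_r\circ\cdots\circ\phi_1,\qquad \gamma=w(\gamma_0).
\]
Let $M$ be the tunnel number one manifold with attaching curve $\gamma$. (If two letters represent the same mapping class and one prefers to count it once, the proofs below are unchanged, with $2|S|$ replaced by the number of distinct elements of $S\cup S^{-1}$.) How likely is it that $M$ fibers?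

\begin{example}\label{ex:lens}
Write $H$ as a boundary connected sum $W\natural W'$ of solid tori whose cores $x,y$ generate $\pi_1(H)$. On the part of $\partial W$ that lies in $\Sigma$, take a meridian $\mu$ of $W$ and a longitude $l$ meeting it once, and let $\gamma_n$ be the image of $\mu$ under the $n$-th power of the Dehn twist along $l$. It is homotopic in $\Sigma$ to $\mu l^{\pm n}$, so $\pi_1(M)=\langle x,y\mid x^n\rangle$. For $n=0$ the first Betti number $b_1(M)$ is $2$; otherwise it is $1$. For $n=\pm1$ the curve $\gamma_n$ meets the boundary of the meridian disk of $W$ once, the 2-handle cancels a 1-handle of $H$, and $M=D^2\times S^1$ fibers. For $|n|\ge2$ the group $\pi_1(M)$ has torsion, so $M$ does not fiber: each component of the fiber would have boundary, and an extension of $\mathbb Z$ by a free group is torsion-free.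
\end{example}

In this family fibering requires the integer $n$ to be $\pm1$. In general fibering requires a certain integer attached to $\gamma$, the top coefficient of the Alexander polynomial of $M$, to be $\pm1$, and one expects an integer produced by a long random product to escape these two values. The conjecture that the probability of fibering tends to $0$ is posed in \cite{DT}. We prove it.

\begin{theorem}\label{thm:A}
In the random walk model, $\mathbb P(M\text{ fibers over }S^1)\to0$ as $r\to\infty$.
\end{theorem}

The Alexander polynomial $\Delta_M$ of a manifold with $b_1(M)=1$ is recalled in Section~\ref{sec:alex}. It is a Laurent polynomial with integer coefficients, and its top and bottom coefficients are defined up to sign and up to interchanging them.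

\begin{theorem}\label{thm:B}
For every integer $d\ge1$ there are $C,c>0$, depending on $S$, $\gamma_0$ and $d$, such that with probability at least $1-Ce^{-cr}$ the following holds: $b_1(M)=1$, the Alexander polynomial $\Delta_M$ is nonzero, and its top and bottom coefficients are both divisible by $2d$. Consequently $\mathbb P(M\text{ fibers})\le Ce^{-cr}$. Conversely, $\mathbb P(M\text{ fibers})\ge e^{-C'r}$ for some $C'$ and all large $r$.
\end{theorem}

Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} first, by a short argument in which the mechanism is easy to see; almost all of its ingredients are used again for Theorem~\ref{thm:B}.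

The plan is as follows. When $b_1(M)=1$, the polynomial $\Delta_M$ is the value of a linear functional on the homology class of a lift of $\gamma$ to an infinite cyclic cover of $\Sigma$ (Section~\ref{sec:alex}). The cover itself depends on the walk, through the homology class of $\gamma$. Dehn twists along separating curves do not change homology classes, so they leave the cover fixed, and on its homology they act by transvections of a plane over $\mathbb Q(t)$ (Section~\ref{sec:twists}). If we insert into the walk a product of powers of such twists, $\Delta_M$ becomes a polynomial in the exponents, and three twists along a suitable pair of curves suffice to make its top coefficient even for most even exponents (Sections~\ref{sec:three} and~\ref{sec:list}). A long walk contains such an inserted product, with exponents that are still free after conditioning on everything else; together with the fact that $b_1(M)=1$ is typical (Section~\ref{sec:homology}) this gives Theorem~\ref{thm:A} in Section~\ref{sec:proofA}. For an exponential rate one must use linearly many inserted products with bounded exponents and show that the effect of one of them survives all the others.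 Degrees of Laurent polynomials are measured by a tree (Section~\ref{sec:tree}), on which survival becomes a nesting of half-trees, and a stack of nested half-trees is shown to grow linearly (Section~\ref{sec:pivots}). Section~\ref{sec:proofB} completes the proof of Theorem~\ref{thm:B}.

\section{The Alexander polynomial and the obstruction to fibering}\label{sec:alex}

Let $\Lambda=\mathbb Z[t^{\pm1}]$ and $K=\mathbb Q(t)$, with the involution $\bar q(t)=q(t^{-1})$. For $q\in\Lambda$ let $\deg q$ be the top exponent, with $\deg0=-\infty$, and extend it to $K$ by $\deg(q_1/q_2)=\deg q_1-\deg q_2$; then $\deg(xy)=\deg x+\deg y$ and $\deg(x+y)\le\max(\deg x,\deg y)$. A \emph{monomial} is an element $at^k$ with $a\in\mathbb Z\setminus0$, $k\in\mathbb Z$. For $0\ne q\in\Lambda$ the number $\deg(q\bar q)=\deg q+\deg\bar q$ is the top exponent of $q$ minus its bottom exponent. So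
\begin{equation}\label{eq:span}
\deg(q\bar q)\ge0,\qquad\text{and}\qquad \deg(q\bar q)\ge1\ \text{ if and only if $q$ is not a monomial.}
\end{equation}
We write $q_1\doteq q_2$ for equality up to a unit $\pm t^k$ of $\Lambda$.

Homology has integer coefficients, and $x\cdot y$ is the algebraic intersection number on an oriented surface. Let
\[
L=\ker\bigl(H_1(\Sigma)\to H_1(H)\bigr).
\]
It is spanned by the boundaries $a_1,a_2$ of two disjoint meridian disks, which are part of a symplectic basis $a_1,b_1,a_2,b_2$ of $H_1(\Sigma)\cong\mathbb Z^4$. Hence $L$ is a direct summand of rank 2 and $L^\perp=L$. We orient $\gamma_0$, and hence $\gamma$.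

Suppose that $[\gamma]\notin L$. Then $H_1(M)=H_1(H)/[\gamma]$ is the quotient of $\mathbb Z^2$ by a nonzero vector, so $b_1(M)=1$, and there is a surjection $\alpha\colon H_1(H)\to\mathbb Z$ that kills $[\gamma]$, unique up to sign. We fix one for each class $[\gamma]\notin L$, and write $\alpha$ also for the induced surjections from $H_1(\Sigma)$ and $H_1(M)$. Let $\tilde H$, $\tilde M$, $\Sigma_\alpha=\partial\tilde H$ be the connected infinite cyclic covers defined by $\alpha$, with deck transformation $t$; their homology groups are $\Lambda$-modules. The \emph{Alexander polynomial} $\Delta_M$ is the order of $H_1(\tilde M)$: the greatest common divisor of the $n\times n$ minors of a presentation matrix with $n$ generators. It is defined up to units, and replacing $\alpha$ by $-\alpha$ replaces $t$ by $t^{-1}$. The order of $\Lambda/(R)$ is $R$.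

The group $GL_2(\mathbb Z)$ is generated by the images of the automorphisms of $F_2$ that swap the generators, invert one, or multiply one by the other. So every basis of $H_1(H)$ comes from a basis of $F_2$, and $\pi_1(H)$ has a basis $x,y$ with $\alpha(x)=0$, $\alpha(y)=1$. Then $\tilde H$ is homotopy equivalent to a line (the lift of $y$) with a circle (a lift of $x$) attached at each integer point. The deck transformation shifts the circles, so $H_1(\tilde H)\cong\Lambda$. Let
\[
\iota\colon H_1(\Sigma_\alpha)\to H_1(\tilde H)=\Lambda
\]
be the $\Lambda$-linear map induced by inclusion. It is onto, because $\pi_1(\Sigma)\to\pi_1(H)$ is onto and therefore maps the kernel of $\alpha$ onto the kernel of $\alpha$. Since $\alpha(\gamma)=0$, the curve $\gamma$ has a closed lift $\tilde\gamma$, and $\tilde M$ is obtained from $\tilde H$ by attaching 2-handles along all translates $t^j\tilde\gamma$. Therefore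
\begin{equation}\label{eq:R}
H_1(\tilde M)\cong\Lambda/(R),\qquad R=\iota([\tilde\gamma])\doteq\Delta_M .
\end{equation}

The polynomial $R$ can be read off a word in $x,y$ that represents $\gamma$: a letter $x^{\pm1}$ contributes $\pm t^h$, where the height $h$ is the exponent sum of $y$ in the part of the word before it. For the curves of Example~\ref{ex:lens} the word is $x^{\pm n}$ and $R\doteq n$; the word $xy^2xy^{-1}x^{-1}y^{-1}$ gives $1+t^2-t$. The top coefficient sees only the letters at the greatest height, with cancellation. A long word may visit its greatest height once, so length alone does not make the top coefficient large. This is the difficulty of the problem.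

\begin{lemma}\label{lem:monic}
If $[\gamma]\notin L$ and $M$ fibers, then $R\ne0$ and the top coefficient of $R$ is $\pm1$.
\end{lemma}

\begin{proof}
We may take the fiber $F$ connected: since $M$ is connected, the monodromy permutes the components of the fiber cyclically, and $M$ is also the mapping torus of a power of the monodromy on one component. The fibration then induces a surjection $\pi_1(M)\to\mathbb Z$, which is $\pm\alpha$ because $b_1(M)=1$. So $\tilde M\cong F\times\mathbb R$, and $\Lambda/(R)\cong H_1(F)$ is a finitely generated abelian group. Let $a_1,\dots,a_n$ generate it and write $ta_i=\sum_jm_{ij}a_j$ with $m_{ij}\in\mathbb Z$. Multiplying the relation $(tI-m)a=0$ by the adjugate of $tI-m$ shows that the monic polynomial $\chi(t)=\det(tI-m)$ annihilates $\Lambda/(R)$. Thus $\chi=Rs$ with $s\in\Lambda$. It follows that $R\ne0$ and that the top coefficients of $R$ and $s$, which are integers, have product $1$.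
\end{proof}

\section{Dehn twists on an infinite cyclic cover}\label{sec:twists}

We use the following standard facts about $\operatorname{Mod}(\Sigma)$, where $T_c$ is the Dehn twist along a simple closed curve $c$.
\begin{itemize}
\item[(M1)] $fT_cf^{-1}=T_{f(c)}$ for $f\in\operatorname{Mod}(\Sigma)$.
\item[(M2)] $\operatorname{Mod}(\Sigma)$ acts transitively on isotopy classes of nonseparating curves and is generated by the twists along them; by (M1) these twists are mutually conjugate.
\item[(M3)] The action on $H_1(\Sigma)$ gives a surjection $\operatorname{Mod}(\Sigma)\to Sp(4,\mathbb Z)$, and $Sp(4,\mathbb Z)$ is transitive on primitive vectors. Surjections $\beta\colon H_1(\Sigma)\to\mathbb Z$ are the maps $x\mapsto x\cdot u$ with $u$ primitive, so any two of them differ by composition with some $f_*$.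
\item[(M4)] On any oriented surface, $T_c$ acts on homology by $x\mapsto x+\sigma(x\cdot c)c$, where the sign $\sigma=\pm1$ depends only on conventions.
\end{itemize}

By \eqref{eq:R}, we want to know how the class of $\tilde\gamma$ changes when $\gamma$ is twisted. Let $\beta\colon H_1(\Sigma)\to\mathbb Z$ be any surjection, $\Sigma_\beta$ the corresponding connected cover, and
\[
V_\beta=K\otimes_\Lambda H_1(\Sigma_\beta).
\]
The cellular chain complex of $\Sigma_\beta$ consists of free $\Lambda$-modules with one generator for each cell of $\Sigma$, so after tensoring with $K$ its Euler characteristic is $\chi(\Sigma)=-2$. Since $K$ is flat over $\Lambda$, its homology is $K\otimes H_*(\Sigma_\beta)$. Now $H_0(\Sigma_\beta)=\mathbb Z$ is killed by $t-1$, and $H_2(\Sigma_\beta)=0$ because $\Sigma_\beta$ is connected and noncompact. Hence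
\[
\dim_KV_\beta=2 .
\]
This equality and the isomorphism $H_1(\tilde H)\cong\Lambda$ are the places where genus 2 shapes the argument. Elements of $V_\beta$ in the image of $H_1(\Sigma_\beta)$ are called \emph{integral}. A $\Lambda$-linear map $H_1(\Sigma_\beta)\to\Lambda$ kills torsion and extends to a $K$-linear functional on $V_\beta$ with values in $\Lambda$ on integral elements; we call such a functional \emph{integral}.

The intersection numbers of $x$ with all translates of $y$ are recorded by
\[
\langle x,y\rangle=\langle x,y\rangle_\beta=\sum_{j\in\mathbb Z}(x\cdot t^jy)\,t^j\in\Lambda\qquad(x,y\in H_1(\Sigma_\beta)),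
\]
a finite sum since cycles are compact. From $tx\cdot t^jy=x\cdot t^{j-1}y$ and $y\cdot t^jx=-x\cdot t^{-j}y$ we get
\[
\langle tx,y\rangle=t\langle x,y\rangle,\qquad \langle x,ty\rangle=t^{-1}\langle x,y\rangle,\qquad \langle y,x\rangle=-\overline{\langle x,y\rangle}.
\]
So the form is linear in $x$ and conjugate-linear in $y$; it kills torsion and extends to $V_\beta$. It is preserved by orientation-preserving homeomorphisms that commute with $t$.

Let $c\subset\Sigma$ be a simple closed curve with $\beta(c)=0$. It has closed lifts $t^j\tilde c$, and we write $c$ also for the class of an oriented lift, which is defined up to a unit. The lifts are pairwise disjoint, so $\langle c,c\rangle=0$. Twisting $\Sigma_\beta$ along all lifts at once gives a lift of $T_c$ that commutes with $t$, the \emph{canonical lift}. By (M4) the canonical lift of $T_c^n$ sends $x$ to $x+\sigma n\sum_j(x\cdot t^jc)\,t^jc$, that is, it acts by the transvection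
\begin{equation}\label{eq:twist}
\tau_c^n(x)=x+\sigma n\langle x,c\rangle c ,
\end{equation}
which is unchanged when $c$ is multiplied by a unit. A separating curve $\delta$ is null-homologous, so $\beta(\delta)=0$ for every $\beta$ and $T_\delta$ acts trivially on $H_1(\Sigma)$, while its lift may act nontrivially on $V_\beta$. This is why we twist along separating curves. Two consequences will be used repeatedly.

\begin{lemma}\label{lem:transport}
\begin{itemize}
\item[(a)] Let $f$ be a product of powers of twists along separating curves and $g$ the corresponding product of powers of transvections of $V_\beta$. Then $g$ preserves $\langle\,,\rangle$ and the set of integral elements. If $v$ is the class of a lift of a simple closed curve $c$ with $\beta(c)=0$, then $gv$ is the class of a lift of $f(c)$.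
\item[(b)] For $f\in\operatorname{Mod}(\Sigma)$ and separating curves $\delta,\delta'$, we have $\langle f\delta,f\delta'\rangle_\beta\doteq\langle\delta,\delta'\rangle_{\beta\circ f_*}$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a), $g$ is induced by a product of canonical lifts, which is a lift of $f$ commuting with $t$. In (b), $f$ carries the kernel of $\beta\circ f_*$ in $\pi_1(\Sigma)$ to the kernel of $\beta$, so it lifts to a homeomorphism $\tilde f\colon\Sigma_{\beta\circ f_*}\to\Sigma_\beta$. A path from $z$ to $tz$ projects to a loop on which $\beta\circ f_*$ equals $1$; its image projects to a loop on which $\beta$ equals $1$, so $\tilde f(tz)=t\tilde f(z)$. Thus $\tilde f$ carries one form to the other, and lifts of $\delta,\delta'$ to lifts of $f\delta,f\delta'$.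
\end{proof}

\section{The top coefficient after three twists}\label{sec:three}

Fix a surjection $\beta$, an integral vector $v\in V_\beta$ and an integral functional $\lambda$; in the application $v$ is a lift of a curve and $\lambda=\iota$. How does the top coefficient of $\lambda(gv)$ depend on the exponents when $g$ is a product of powers of transvections?

For one separating curve $\delta$, formula \eqref{eq:twist} gives
\[
\lambda(\tau_\delta^nv)=\lambda(v)+\sigma n\,\langle v,\delta\rangle\lambda(\delta).
\]
If $\deg\bigl(\langle v,\delta\rangle\lambda(\delta)\bigr)>\deg\lambda(v)$, then for $n\neq0$ the top coefficient is a multiple of $n$, as in Example~\ref{ex:lens}. But nothing forces this inequality. If $\delta$ bounds a disk in $H$, for instance, then $\iota(\delta)=0$ and the twist has no effect.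

With two curves one can use that $V_\beta$ is a plane. Let $\delta,\delta'$ be separating curves with $q=\langle\delta,\delta'\rangle\ne0$, so that $\langle\delta',\delta\rangle=-\bar q$. A relation $a\delta+a'\delta'=0$, paired with $\delta'$ and with $\delta$, gives $aq=0$ and $a'\bar q=0$; so $\delta,\delta'$ is a basis of $V_\beta$. In this basis
\[
\tau_\delta^n=\begin{pmatrix}1&-\sigma n\bar q\\0&1\end{pmatrix},\qquad
\tau_{\delta'}^n=\begin{pmatrix}1&0\\ \sigma nq&1\end{pmatrix},\qquad
\tau_\delta^{n_1}\tau_{\delta'}^{n_2}=\begin{pmatrix}1-n_1n_2q\bar q&-\sigma n_1\bar q\\ \sigma n_2q&1\end{pmatrix}.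
\]
Two twists are not yet enough for the algebra: if $v=\delta'$ and $\lambda(\delta)=0$, then $\lambda(\tau_\delta^{n_1}\tau_{\delta'}^{n_2}v)=\lambda(\delta')$ is governed by the lower right entry and does not depend on the exponents. A third twist repairs this entry:
\begin{equation}\label{eq:three}
\tau_\delta^{n_1}\tau_{\delta'}^{n_2}\tau_\delta^{n_3}=
\begin{pmatrix}1-n_1n_2q\bar q&-\sigma\bar q\,(n_1+n_3-n_1n_2n_3q\bar q)\\ \sigma n_2q&1-n_2n_3q\bar q\end{pmatrix}.
\end{equation}
Write $v=a\delta+a'\delta'$ with $a,a'\in K$. In $\lambda(\tau_\delta^{n_1}\tau_{\delta'}^{n_2}\tau_\delta^{n_3}v)$ the constant term is $\lambda(v)=a\lambda(\delta)+a'\lambda(\delta')$, the coefficient of $n_1n_2$ is $c_{12}=-q\bar q\,a\lambda(\delta)$, and the coefficient of $n_2n_3$ is $c_{23}=-q\bar q\,a'\lambda(\delta')$. Hence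
\begin{equation}\label{eq:sum}
c_{12}+c_{23}=-q\bar q\,\lambda(v).
\end{equation}
If $q$ is not a monomial and $\lambda(v)\neq0$, then by \eqref{eq:span} one of $c_{12},c_{23}$ has larger degree than $\lambda(v)$, whatever $v$ and $\lambda$ are. The constant term cannot contribute to the highest power of $t$.

\begin{definition}
A pair $(\delta,\delta')$ of separating simple closed curves is \emph{valid} for $\beta$ if $\langle\delta,\delta'\rangle_\beta$ is neither zero nor a monomial.
\end{definition}

The condition does not depend on the lifts and orientations, which change $\langle\delta,\delta'\rangle_\beta$ by a unit. In the walk we will not know in advance which pair is valid, so we allow a list of pairs.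

\begin{lemma}\label{lem:three}
Let $(\delta_k,\delta_k')$, $1\le k\le m$, be pairs of separating curves, at least one of which is valid for $\beta$. Let $v\in V_\beta$ be integral, $\lambda$ an integral functional, and for $n=(n_{ks})\in\mathbb Z^{3m}$ put
\[
R(n)=\lambda\bigl(g(n)v\bigr),\qquad g(n)=\prod_{k=1}^m\tau_{\delta_k}^{n_{k1}}\tau_{\delta_k'}^{n_{k2}}\tau_{\delta_k}^{n_{k3}} .
\]
If the $n_{ks}$ are independent and uniform in $\{2,4,\dots,2N\}$, then
\[
\mathbb P\bigl(R(n)\ne0\text{ and its top coefficient is }\pm1\bigr)\le3m/N .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:twist} each factor of $g(n)$ is affine in its exponent, so $R(n)=\sum_Ic_In^I$, where $n^I$ runs over the square-free monomials in the $3m$ variables and $c_I\in\Lambda$. If all $c_I$ vanish there is nothing to prove. Otherwise let $D=\max_I\deg c_I$, and let $f(n)\in\mathbb Z[n]$ be the coefficient of $t^D$ in $R(n)$. It is a nonzero polynomial, affine in each variable.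

The constant term of $f$ is the coefficient of $t^D$ in $c_\emptyset=\lambda(v)$, and we claim that it is zero. This holds if $\lambda(v)=0$. Otherwise let the $k$-th pair be valid and set all variables other than $n_{k1},n_{k2},n_{k3}$ equal to $0$. Then $g(n)$ is the matrix \eqref{eq:three}, so the coefficients $c_I$ of $n_{k1}n_{k2}$ and $n_{k2}n_{k3}$ satisfy \eqref{eq:sum}, and $D\ge\deg(q\bar q)+\deg\lambda(v)>\deg c_\emptyset$.

Since all $n_{ks}$ are even and $f$ has no constant term, $f(n)$ is even. If $f(n)\ne0$, it is the top coefficient of $R(n)$ and is not $\pm1$. So the event in question is contained in $\{f(n)=0\}$. It remains to use a special case of the Schwartz--Zippel lemma: a nonzero polynomial that is affine in each of $j$ variables vanishes with probability at most $j/N$ when the variables are independent and uniform on sets of $N$ integers. This follows by induction on $j$. Write $f=n_1f_1+f_0$. If $f_1=0$, apply the induction hypothesis to $f_0$. Otherwise $f_1$ vanishes with probability at most $(j-1)/N$, and where it does not vanish at most one value of $n_1$ is a root.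
\end{proof}

\begin{remark}
If $q$ is only assumed nonzero, \eqref{eq:sum} still shows that $f$ is not constant, and the event lies in $\{f(n)\in\{0,1,-1\}\}$, which has probability at most $9m/N$. The condition that $q$ is not a monomial gives divisibility here, and disjointness of horoballs in Section~\ref{sec:tree}.
\end{remark}

\section{Valid pairs for every cover}\label{sec:list}

The surjection that matters at a given position of the walk is random and ranges over an infinite set, while the words that we insert must come from a finite set. So we need finitely many pairs that serve all covers.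

\begin{lemma}\label{lem:list}
There are finitely many pairs $(\delta_k,\delta_k')$, $1\le k\le m$, of separating simple closed curves such that for every surjection $\beta\colon H_1(\Sigma)\to\mathbb Z$ at least one of them is valid for $\beta$.
\end{lemma}

\begin{proof}
\emph{One valid pair.} Let $\delta$ cut $\Sigma$ into one-holed tori $\Sigma_1,\Sigma_2$. Choose distinct points $z_1,z_2\in\delta$, an arc $e_1\subset\Sigma_1$ from $z_1$ to $z_2$ and an arc $e_2\subset\Sigma_2$ from $z_2$ to $z_1$, neither separating its one-holed torus, and let $c=e_1e_2$, a simple closed curve that crosses $\delta$ exactly at $z_1$ and $z_2$, with opposite signs. Let $e\subset\delta$ be an arc from $z_1$ to $z_2$, and $c_1=e_1e^{-1}$, $c_2=ee_2$, so that $[c]=[c_1]+[c_2]$. The class $[c_i]\in H_1(\Sigma_i)$ is primitive, because some closed curve in the interior of $\Sigma_i$ crosses $e_i$ once. As $H_1(\Sigma)=H_1(\Sigma_1)\oplus H_1(\Sigma_2)$, there is a homomorphism $\beta_0$ with $\beta_0(c_1)=1$ and $\beta_0(c_2)=-1$; it is surjective, and $\beta_0(c)=0$.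

Let $\tilde\delta$ be a closed lift of $\delta$ to $\Sigma_{\beta_0}$, and lift $c$ starting at the point $\tilde z_1\in\tilde\delta$ over $z_1$. The lift of $c_1=e_1e^{-1}$ starting at $\tilde z_1$ ends at $t\tilde z_1\in t\tilde\delta$, so its last part, a lift of $e^{-1}$, lies on $t\tilde\delta$. Hence the lift of $e_1$ ends on $t\tilde\delta$. The lift of $c$ therefore crosses $\tilde\delta$ once and $t\tilde\delta$ once, with opposite signs, and $\langle c,\delta\rangle=\pm(1-t)$. Let $\delta'=T_c(\delta)$, a separating curve with a lift in the class $\delta+\sigma\langle\delta,c\rangle c$. Then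
\[
\langle\delta,\delta'\rangle=\sigma\,\overline{\langle\delta,c\rangle}\,\langle\delta,c\rangle=\sigma(1-t)(1-t^{-1})=\sigma(2-t-t^{-1}),
\]
so $(\delta,\delta')$ is valid for $\beta_0$.

\emph{A valid pair for each $\beta$.} By (M3), $\beta=\beta_0\circ f_*$ for some $f\in\operatorname{Mod}(\Sigma)$, and by Lemma~\ref{lem:transport}(b) the pair $(f^{-1}\delta,f^{-1}\delta')$ is valid for $\beta$.

\emph{Finiteness.} We show that the set of $\beta$ for which a given pair fails is cut out by a finite union of linear subspaces. Let $(\delta,\delta')$ be any pair of separating curves. Lift them to closed curves $\hat\delta,\hat\delta'$ in the universal abelian cover of $\Sigma$, whose deck group is $H_1(\Sigma)$, and put $q_h=\hat\delta\cdot h\hat\delta'$ for $h\in H_1(\Sigma)$. The support $Y=\{h:q_h\ne0\}$ is finite. Let $\tilde\delta,\tilde\delta'$ be the images of $\hat\delta,\hat\delta'$ in $\Sigma_\beta$. The preimage of $t^j\tilde\delta'$ is the union of the curves $h\hat\delta'$ with $\beta(h)=j$, and $\hat\delta$ maps homeomorphically to $\tilde\delta$, so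
\[
\langle\delta,\delta'\rangle_\beta\doteq\sum_{h\in Y}q_h\,t^{\beta(h)} .
\]
Call a partition of $Y$ \emph{thin} if the sum of the $q_h$ is nonzero over at most one of its classes. Let $\mathcal B(\delta,\delta')$ be the set of $\beta\in\operatorname{Hom}(H_1(\Sigma),\mathbb Q)\cong\mathbb Q^4$ whose level sets define a thin partition of $Y$. A surjective integral $\beta$ lies in $\mathcal B(\delta,\delta')$ exactly when the pair is not valid for $\beta$. Merging classes of a thin partition gives a thin partition. Hence $\mathcal B(\delta,\delta')$ is the union, over the finitely many thin partitions $\pi$, of the linear subspaces $\{\beta:\beta\text{ is constant on each class of }\pi\}$. In particular it is Zariski closed and stable under scaling. Every nonzero vector of $\mathbb Q^4$ is a multiple of a surjective integral $\beta$, so by the previous step the intersection of all the sets $\mathcal B(\delta,\delta')$ is $\{0\}$. By the Hilbert basis theorem, decreasing sequences of Zariski closed sets stabilize, so finitely many of these sets already have intersection $\{0\}$.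
\end{proof}

We fix the list of Lemma~\ref{lem:list} for the rest of the paper.

\section{The homology class of the attaching curve}\label{sec:homology}

The obstruction of Section~\ref{sec:alex} is available only when $[\gamma]\notin L$. The class $[\gamma]$ performs a random walk on the infinite set of primitive vectors of $\mathbb Z^4$. Modulo a prime $p$ it becomes a walk on a finite set, in which $L$ occupies a proportion of about $p^{-2}$.

Part (b) of the next lemma, needed only for Theorem~\ref{thm:B}, uses Kazhdan's property (T). We need it in the following form. If a group $\Gamma$ with a finite generating set $Q$ has property (T), there is $\varepsilon>0$ such that for every unitary representation of $\Gamma$ without nonzero invariant vectors and every unit vector $\xi$, some $g\in Q$ satisfies $\|g\xi-\xi\|\ge\varepsilon$. The group $Sp(4,\mathbb Z)$ is a lattice in $Sp(4,\mathbb R)$ and so has property (T), and so do its subgroups of finite index \cite[Ch.~1]{BHV}.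

\begin{lemma}\label{lem:L}
\begin{itemize}
\item[(a)] $\mathbb P([\gamma]\in L)\to0$ as $r\to\infty$.
\item[(b)] There are $C,c>0$ with $\mathbb P([\gamma]\in L)\le Ce^{-cr}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Gamma\subset Sp(4,\mathbb Z)$ be generated by the images of the products $ss'$ of two letters. It consists of the images of words of even length, so by (M3) it has index at most 2 and contains the square of every element of $Sp(4,\mathbb Z)$. We pass to $\Gamma$ to rule out periodicity of the walk.

Let $p$ be an odd prime and $X_p=\mathbb F_p^4\setminus0$. We claim that $\Gamma$ is transitive on $X_p$. For $u\in\mathbb F_p^4$ and $a\in\mathbb F_p$, the map $x\mapsto x+a(x\cdot u)u$ is induced by an element of $\Gamma$, namely the square of $x\mapsto x+b(x\cdot\hat u)\hat u$, where $\hat u\in\mathbb Z^4$ lifts $u$ and $2b\equiv a \pmod p$. If $x\cdot y\ne0$, the map with $u=y-x$ and $a=(x\cdot y)^{-1}$ sends $x$ to $y$. For arbitrary $x,y\in X_p$ there is $z$ with $x\cdot z\ne0$ and $z\cdot y\neq0$, because two hyperplanes contain at most $2p^3<p^4$ points. This proves the claim.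

Let $\mathcal A_p=\frac1{2|S|}\sum_ss$ be the averaging operator on $\ell^2(X_p)$, the sum running over the letters, with $(s\xi)(x)=\xi(s^{-1}x)$. It is self-adjoint because the letters come in inverse pairs; it fixes the constants and preserves their orthogonal complement $\ell^2_0(X_p)$, which has no nonzero $\Gamma$-invariant vector by the claim. For a unit vector $\xi\in\ell_0^2(X_p)$,
\begin{equation}\label{eq:gap}
\|\mathcal A_p\xi\|^2=(\mathcal A_p^2\xi,\xi)=\frac1{4|S|^2}\sum_{s,s'}\operatorname{Re}(ss'\xi,\xi)=1-\frac1{8|S|^2}\sum_{s,s'}\|ss'\xi-\xi\|^2<1 .
\end{equation}
By compactness of the unit sphere, the norm $\theta_p$ of $\mathcal A_p$ on $\ell^2_0(X_p)$ is less than 1.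

The class $[\gamma]$ is primitive, so its reduction lies in $X_p$; its law is $\mathcal A_p^r\mathbf 1_{x_0}$, where $x_0$ is the reduction of $[\gamma_0]$. Since $L$ is a direct summand of rank 2, its reduction meets $X_p$ in a set $L_p$ of $p^2-1$ points. Split $\mathbf 1_{x_0}$ into the constant $1/(p^4-1)$ and a vector of norm at most 1 in $\ell^2_0(X_p)$. This gives
\begin{equation}\label{eq:Lp}
\mathbb P([\gamma]\in L)\le(\mathcal A_p^r\mathbf 1_{x_0},\mathbf 1_{L_p})\le\frac{p^2-1}{p^4-1}+\theta_p^r\sqrt{p^2-1}\le\frac1{p^2+1}+\theta_p^r\,p .
\end{equation}
Hence $\limsup_r\mathbb P([\gamma]\in L)\le1/(p^2+1)$ for every odd prime $p$, which proves (a).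

For (b), apply property (T) of $\Gamma$ with the generators $ss'$. By \eqref{eq:gap}, $\theta_p\le\theta:=(1-\varepsilon^2/8|S|^2)^{1/2}$ for all $p$, and $0<\theta<1$ since $0<\varepsilon\le2$. For large $r$, Bertrand's postulate gives an odd prime $p$ with $\frac12\theta^{-r/3}\le p\le\theta^{-r/3}$, and then \eqref{eq:Lp} is at most $5\theta^{2r/3}$. Enlarging the constant covers the remaining $r$.
\end{proof}

\section{Planted words and the proof of Theorem~\ref{thm:A}}\label{sec:proofA}

A word $s_1\cdots s_\ell$ in the letters stands for the composition $s_1\circ\cdots\circ s_\ell$. To apply Lemma~\ref{lem:three} we need a place in the random word $\phi_r\cdots\phi_1$ where a product of twists appears \emph{and} its exponents are still uniformly distributed given the rest of the word. The following way of generating the walk provides it.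

\begin{lemma}\label{lem:plant}
Let $X$ be a finite set, $\ell\ge1$, and let $U(x)$ be a word of length $\ell$ for each $x\in X$. Put $\kappa=(2|S|)^{-\ell}$. There is a probability measure $\nu'$ on words of length $\ell$ such that the following procedure produces a uniform random word of length $r$. Concatenate $\lfloor r/\ell\rfloor$ independent segments of length $\ell$ and an independent uniform remainder of length less than $\ell$. For each segment toss a coin that succeeds with probability $\kappa$; on success choose $x\in X$ uniformly and use $U(x)$, on failure use $\nu'$.
\end{lemma}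

\begin{proof}
Let $\mu$ be the uniform measure on words of length $\ell$ and $\nu$ the law of $U(x)$. Every word has $\mu$-mass $\kappa$ and $\nu$-mass at most 1, and $\kappa<1$. So $\nu'=(\mu-\kappa\nu)/(1-\kappa)$ is a probability measure, and each segment has law $\kappa\nu+(1-\kappa)\nu'=\mu$.
\end{proof}

Segments whose coin succeeds are called \emph{planted}. Choose once and for all a word for each twist $T_{\delta_k},T_{\delta_k'}$ of the list. A product of even powers of these twists is then represented by a word of even length, and finitely many such words can be brought to a common length by appending copies of $\psi\psi^{-1}$, $\psi\in S$.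

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $N$. For $n\in X=\{2,4,\dots,2N\}^{3m}$ let $\Phi(n)=\prod_{k=1}^mT_{\delta_k}^{n_{k1}}T_{\delta_k'}^{n_{k2}}T_{\delta_k}^{n_{k3}}$, and let $U(n)$ be words of a common length $\ell$ representing the $\Phi(n)$. Generate the walk as in Lemma~\ref{lem:plant}. No segment is planted with probability $(1-\kappa)^{\lfloor r/\ell\rfloor}$. Otherwise take the first planted segment, and condition on all coins and on everything outside this segment. Then $w=u_0\Phi(n)u_1$ with $u_0,u_1$ fixed and $n$ uniform in $X$. Since $\Phi(n)$ acts trivially on $H_1(\Sigma)$, the class $[\gamma]$ equals $[c]$ for the fixed curve $c=u_0u_1(\gamma_0)$. Suppose that $[c]\notin L$; then $\alpha$ is fixed as well, and $\alpha(c)=0$.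

We have $\gamma=u_0\Phi(n)u_0^{-1}(c)$, and by (M1) $u_0\Phi(n)u_0^{-1}$ is the same product of twists along the curves $u_0\delta_k,u_0\delta_k'$. Some pair of the list is valid for $\alpha\circ u_{0*}$, so by Lemma~\ref{lem:transport}(b) some pair $(u_0\delta_k,u_0\delta_k')$ is valid for $\alpha$. Let $v\in V_\alpha$ be the class of a lift of $c$, and let $g(n)$ be the product of transvections along these curves. By Lemma~\ref{lem:transport}(a) and \eqref{eq:R}, $R\doteq\iota(g(n)v)$. Lemmas~\ref{lem:monic} and~\ref{lem:three} bound the conditional probability of fibering by $3m/N$. Altogether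
\begin{equation}\label{eq:boundA}
\mathbb P(M\text{ fibers})\le\mathbb P([\gamma]\in L)+(1-\kappa)^{\lfloor r/\ell\rfloor}+3m/N .
\end{equation}
By Lemma~\ref{lem:L}(a), $\limsup_r\mathbb P(M\text{ fibers})\le3m/N$. Since $m$ does not depend on $N$, we let $N\to\infty$.
\end{proof}

The bound \eqref{eq:boundA} decays slowly. We have $\ell\ge2N$, so $\kappa\le4^{-N}$, and the middle term is at least $1-\kappa r\ge1/2$ unless $r\ge4^N/2$. Thus $N$ can be at most of order $\log r$, and the last term is at least of order $1/\log r$. To do better we keep the exponents bounded and use all the planted segments, whose number is linear in $r$. The polynomial argument then gives nothing, since its bound grows with the number of variables. We need to see where the top coefficient is created and why later twists do not destroy it.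

\section{The tree, horoballs and branches}\label{sec:tree}

Fix a surjection $\alpha$ and let $V=V_\alpha$. Comparisons of degrees in a plane over $K$ are encoded by a tree \cite[II.1]{Serre}. We describe it in coordinates adapted to a transvection.

\subsection*{The tree of lattices}
Let $\widehat K=\mathbb Q((t^{-1}))$ be the field of series $\sum_{j\le k}a_jt^j$, with $\deg$ the top exponent. It contains $K$, by expansion in powers of $t^{-1}$, with the same degree function. The ring $\mathcal O=\{\deg\le0\}=\mathbb Q[[t^{-1}]]$ is a discrete valuation ring with maximal ideal $t^{-1}\mathcal O$ and residue field $\mathbb Q$; the nonzero finitely generated $\mathcal O$-submodules of $\widehat K$ are the $t^k\mathcal O$. The sets $x+t^k\mathcal O$ are the \emph{balls} of $\widehat K$. A decreasing sequence of balls $x_k+t^k\mathcal O$, $k\to-\infty$, has exactly one common point, since it determines the coefficients of a series one at a time.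

Let $\widehat V=\widehat K\otimes_KV$. Linear maps and functionals on $V$, among them $\langle\,\cdot\,,\delta\rangle$ for $\delta\in V$, are extended $\widehat K$-linearly. (The involution $t\mapsto t^{-1}$ does not extend to $\widehat K$, so the second argument of the form always stays in $V$.) A \emph{lattice} is the $\mathcal O$-span of a basis of $\widehat V$. The graph $\mathcal T$ has as vertices the classes of lattices up to scaling by $\widehat K^\times$; two vertices are adjacent if they have representatives with $t^{-1}\mathcal L\subsetneq\mathcal L'\subsetneq\mathcal L$. The group $GL(\widehat V)$ acts on $\mathcal T$.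

Let $(\delta,\delta^*)$ be a basis of $\widehat V$, and for $x\in\widehat K$, $k\in\mathbb Z$ put
\[
\mathcal L_{x,k}=\mathcal Ot^k\delta+\mathcal O(\delta^*+x\delta).
\]
Every vertex has a unique representative whose $\delta^*$-coordinates fill $\mathcal O$. It contains a vector $\delta^*+x\delta$ and meets the line $\widehat K\delta$ in some $t^k\mathcal O\delta$, so it equals $\mathcal L_{x,k}$, where $k$ and the ball $x+t^k\mathcal O$ are determined. Thus \emph{vertices correspond to balls of $\widehat K$}; we call $k$ the \emph{height}. The neighbors of $\mathcal L=\mathcal L_{x,k}$ correspond to the lines in $\mathcal L/t^{-1}\mathcal L\cong\mathbb Q^2$. The line through $t^k\delta$ gives $\mathcal Ot^k\delta+t^{-1}\mathcal L=t^{-1}\mathcal L_{x,k+1}$, the \emph{parent}, which is the next larger ball. The line through $\delta^*+(x+at^k)\delta$, $a\in\mathbb Q$, gives $\mathcal L_{x+at^k,k-1}$, a \emph{child}, which is a next smaller ball. The graph is connected since any two balls lie in a common ball, and it has no cycle since a lowest vertex of a cycle would have two parents. So $\mathcal T$ is a tree.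

A \emph{ray} is an infinite path without backtracking, and an \emph{end} is a class of rays, two rays being equivalent if they share a subray. From each vertex there is one ray to each end. A ray that steps down can never step up again. So either it ascends forever, and all such rays define one end, or it eventually descends along $\mathcal L_{x,k}$, $k\to-\infty$, for a unique $x\in\widehat K$. The parent of $\mathcal L$ is $(\mathcal L\cap\widehat K\delta)+t^{-1}\mathcal L$, which depends only on the line $\widehat K\delta$. Hence every nonzero $z\in\widehat V$ defines an end $[z]$, reached by iterating $\mathcal L\mapsto(\mathcal L\cap\widehat Kz)+t^{-1}\mathcal L$; it depends only on the line through $z$, and $g[z]=[gz]$ for $g\in GL(\widehat V)$. The ascending end is $[\delta]$. For $z=\delta^*+x\delta$ the iteration sends $\mathcal L_{x,k}$ to $\mathcal L_{x,k-1}$, so the descending end at $x$ is $[\delta^*+x\delta]$. Thus \emph{ends correspond to lines in $\widehat V$}.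

A \emph{half-tree} is a component $G$ of $\mathcal T$ minus an open edge, together with the ends of the rays contained in it; the other component is $G^c$. Vertices and ends of $\mathcal T$ are partitioned between $G$ and $G^c$. Inclusion and disjointness of half-trees refer to vertices and ends; if they hold for vertices, they hold for ends.

\subsection*{Horoballs}
Call $\delta\in V$ \emph{admissible} if it is the class of a lift of a separating simple closed curve and $\langle\,\cdot\,,\delta\rangle\not\equiv0$. Choose $\delta^*$ with $\sigma\langle\delta^*,\delta\rangle=1$. Since $\langle\delta,\delta\rangle=0$, the pair $(\delta,\delta^*)$ is a basis, the $\delta^*$-coordinate of $z$ is $\sigma\langle z,\delta\rangle$, and $\tau_\delta$ fixes $\delta$ and sends $\delta^*$ to $\delta^*+\delta$. The height of a vertex in this basis, its \emph{$\delta$-height}, does not depend on $\delta^*$: scale $\mathcal L$ so that $\langle\mathcal L,\delta\rangle=\mathcal O$; then $\mathcal L\cap\widehat K\delta=t^k\mathcal O\delta$. In these coordinates $\tau_\delta^n$ is the translation $x\mapsto x+n$ on balls and on ends: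
\[
\tau_\delta^n\mathcal L_{x,k}=\mathcal L_{x+n,k},\qquad \tau_\delta^n[\delta^*+x\delta]=[\delta^*+(x+n)\delta].
\]
A nonzero integer has degree $0$, so for $n\ne0$ the map $\tau^n_\delta$ fixes $\mathcal L_{x,k}$ if and only if $k\ge0$. The \emph{horoball} $B_\delta$ is the subtree spanned by the vertices of $\delta$-height $k\ge0$, and $[\delta]$ is its \emph{end}. The components of the complement are the half-trees below the vertices of height $-1$; they are the \emph{branches} of $B_\delta$. The branch of the ball $x+t^{-1}\mathcal O$ contains the ends $[\delta^*+y\delta]$ with $\deg(x-y)\le-1$. The following facts are read off from this description.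
\begin{itemize}
\item[(H1)] Along a ray to $[\delta]$ the $\delta$-height increases by one at each step. So $B_\delta$ contains the ray from each of its vertices to $[\delta]$ and is connected, and a vertex of height at least $1$ has all its neighbors in $B_\delta$.
\item[(H2)] Distinct branches are disjoint. Each end other than $[\delta]$ lies in exactly one branch, and $[\delta]$ lies in none. A connected set of vertices disjoint from $B_\delta$ lies in one branch.
\item[(H3)] For a branch $G$, the sets $\tau_\delta^nG$, $n\in\mathbb Z$, are pairwise distinct branches, because a nonzero integer is not in $t^{-1}\mathcal O$. For an end $\eta\ne[\delta]$, the ends $\tau_\delta^n\eta$ lie in pairwise distinct branches.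
\item[(H4)] Let $\mathcal G$ be the group generated by the $\tau_\delta$ with $\delta$ admissible, and $g\in\mathcal G$. By Lemma~\ref{lem:transport}(a), $g\delta$ is admissible if $\delta$ is, $g\tau_\delta g^{-1}=\tau_{g\delta}$, and $g$ carries $B_\delta$ and its branches to $B_{g\delta}$ and its branches.
\end{itemize}

The degree inequality met for one twist in Section~\ref{sec:three} now has a geometric meaning.

\begin{lemma}[Alignment]\label{lem:align}
Let $\delta$ be admissible, $z\in V$ integral and nonzero, and $\lambda\not\equiv0$ an integral functional. If the ends $[z]$ and $[\ker\lambda]$ lie in the same branch of $B_\delta$, then for every integer $n\ne0$ the element $\lambda(\tau_\delta^nz)\in\Lambda$ is nonzero and its top coefficient is divisible by $n$.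
\end{lemma}

\begin{proof}
Neither end is $[\delta]$. So $z=\zeta(\delta^*+x\delta)$ with $\zeta=\sigma\langle z,\delta\rangle\ne0$, and $\ker\lambda$ is spanned by some $\delta^*+y\delta$, with $\lambda(\delta)\ne0$; moreover $\deg(x-y)\le-1$. Both $\zeta$ and $\lambda(\delta)$ lie in $\Lambda$, because $z$, $\delta$ and $\lambda$ are integral. Now $\lambda(z)=(x-y)\zeta\lambda(\delta)$ has smaller degree than $\zeta\lambda(\delta)$, and $\lambda(\tau_\delta^nz)=\lambda(z)+n\zeta\lambda(\delta)$. The top coefficient is $n$ times the top coefficient of $\zeta\lambda(\delta)$, which is an integer.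
\end{proof}

To bring two ends into one branch we must know how horoballs lie with respect to each other. Integrality of the form keeps them almost disjoint.

\begin{lemma}\label{lem:two}
Let $\delta,\delta'$ be admissible with $[\delta]\ne[\delta']$. Then $B_\delta\cap B_{\delta'}$ contains at most one vertex, and none if $q=\langle\delta,\delta'\rangle$ is not a monomial.
\end{lemma}

\begin{proof}
The kernel of $\langle\,\cdot\,,\delta\rangle$ is the line through $\delta$, so $\langle\delta',\delta\rangle=-\bar q\neq0$. Since $q\in\Lambda$, the number $p=\deg(q\bar q)$ is at least $0$. Write $\delta'=-\sigma\bar q(\delta^*+x_0\delta)$. The vertices $\mathcal L_{x_0,k}=\mathcal Ot^k\delta+\mathcal O\bar q^{\,-1}\delta'$, $k\in\mathbb Z$, form the line in $\mathcal T$ from $[\delta']$ to $[\delta]$. We have $\langle\mathcal L_{x_0,k},\delta'\rangle=t^kq\mathcal O$; after scaling by $(t^kq)^{-1}$ the lattice meets $\widehat K\delta'$ in $t^{-k}(q\bar q)^{-1}\mathcal O\delta'$. So $\mathcal L_{x_0,k}$ has $\delta'$-height $-p-k$. Let $u$ be a vertex of $B_\delta\cap B_{\delta'}$, let $\mathcal L_{x_0,k}$ be the nearest vertex of the line, and $j\geq0$ the distance to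 it. The rays from $u$ to $[\delta]$ and to $[\delta']$ both pass through $\mathcal L_{x_0,k}$, so by (H1) the two heights of $u$ are $k-j\ge0$ and $-p-k-j\ge0$. Adding gives $p=j=0$, and then $k=0$. So there is at most one such $u$, and by \eqref{eq:span} none if $q$ is not a monomial.
\end{proof}

For the pair with $q=\pm(2-t-t^{-1})$ constructed in Lemma~\ref{lem:list} we have $p=2$: the line leaves $B_{\delta'}$ at $k=-2$ and enters $B_\delta$ at $k=0$.

Call a pair $(\delta,\delta')$ of classes of lifts of separating curves \emph{valid} if $\langle\delta,\delta'\rangle$ is neither zero nor a monomial. Then both vectors are admissible and $[\delta]\ne[\delta']$, since proportional vectors would give $\langle\delta',\delta\rangle=0$. By Lemma~\ref{lem:two} and (H2), $B_{\delta'}$ lies in one branch $G$ of $B_\delta$, which we call the \emph{gate} of the pair.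

\begin{lemma}\label{lem:gate}
Let $(\delta,\delta')$ be valid with gate $G$. Then $G^c$ lies in one branch of $B_{\delta'}$, and $\tau_{\delta'}^nG^c\subset G$ for $n\ne0$.
\end{lemma}

\begin{proof}
The half-tree $G^c$ is connected and disjoint from $B_{\delta'}$, so it lies in a branch $G'$ of $B_{\delta'}$. By (H3), $\tau_{\delta'}^nG'$ is disjoint from $G'$, so $\tau^n_{\delta'}G^c$ is disjoint from $G^c$.
\end{proof}

\begin{lemma}\label{lem:branch}
Let $B,B''$ be horoballs of admissible vectors with distinct ends, and let $G$ be a branch of $B''$ that does not contain the end $\omega$ of $B$. Then $G$ lies in one branch of $B$.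
\end{lemma}

\begin{proof}
By (H2) it suffices to show that no vertex of $G$ lies in $B$. Let $u'\in G$ and $u\in B''$ be the vertices of the edge that bounds $G$. If a vertex of $G$ lay in $B$, the ray from it to $\omega\in G^c$ would lie in $B$ and pass through $u'$ and then $u$. By (H1), $u$ would have height at least 1 for $B$, and all its neighbors would lie in $B$. One of them is the next vertex on the ray from $u$ to the end of $B''$, which lies in $B''$. Then $B\cap B''$ would contain two vertices, contradicting Lemma~\ref{lem:two}.
\end{proof}

\section{Pivots}\label{sec:pivots}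

We keep $V=V_\alpha$ and fix $d\ge1$. This section proves the following estimate, whose constants do not depend on any of the data.

\begin{proposition}\label{prop:pivot}
Let $(\delta_j,\delta_j')$, $1\le j\le J$, be valid pairs in $V$, let $v\in V$ be integral and nonzero, and let $\lambda\not\equiv0$ be an integral functional. Write $\tau_j=\tau_{\delta_j}$, $\tau_j'=\tau_{\delta_j'}$, and let
\[
h_j=\tau_j^{a_j}\,\tau_j'^{\,2d}\,\tau_j^{b_j}\,\tau_j'^{\,c_j},
\]
where all $a_j,b_j,c_j$ are independent and uniform in $\{2,4,\dots,2N\}$, $N=100$. Then with probability at least $1-(3/5)^J$ the element $\lambda(h_1\cdots h_Jv)\in\Lambda$ is nonzero and its top coefficient is divisible by $2d$.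
\end{proposition}

\subsection*{One block}
The shape of the \emph{block} $h=\tau^a\tau'^{\,2d}\tau^b\tau'^{\,c}$ is explained by the case $J=1$. The fixed power $\tau'^{\,2d}$ creates the coefficient, and the random powers align the data for it. Write $\lambda(hv)=\lambda'(\tau'^{\,2d}z)$ with $\lambda'=\lambda\circ\tau^a$ and $z=\tau^b\tau'^{\,c}v$. By Lemmas~\ref{lem:gate} and~\ref{lem:align} the conclusion holds as soon as $[\ker\lambda']=\tau^{-a}[\ker\lambda]$ and $[z]$ lie outside the gate $G$. Powers of $\tau$ push every end out of $G$ with one exceptional exponent at most, and they do not move the end $[\delta]$, which is outside $G$ anyway. The factor $\tau'^{\,c}$ moves ends off $[\delta]$; this matters only when blocks are chained.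

\begin{lemma}\label{lem:one}
Let $(\delta,\delta')$ be valid with gate $G$, and let $e,\xi$ be ends.
\begin{itemize}
\item[(a)] $e\in\tau_\delta^aG$ for at most one integer $a$.
\item[(b)] $\tau_{\delta'}^c\xi=[\delta]$ for at most one integer $c$.
\item[(c)] $\tau_\delta^b\xi\in G$ for at most one integer $b$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (c) hold because the branches $\tau_\delta^aG$ are pairwise disjoint by (H3) and (H2). For (b): if $\xi=[\delta']$, then $\tau_{\delta'}^c\xi=[\delta']\ne[\delta]$ for all $c$; otherwise the ends $\tau_{\delta'}^c\xi$ are pairwise distinct by (H3).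
\end{proof}

So one block fails with probability at most $2/N$. With $J$ blocks, we need one index $i$ at which $\ker\lambda$, transported through the blocks before $i$, and $v$, transported through \emph{all the blocks after $i$}, are aligned. The second condition concerns the whole future of $i$, and each later block may spoil it. We therefore keep a stack of candidates. A new block is usually pushed on the stack; when it is not, some candidates are lost. The point is that the exponents $a_i$ of the candidates remain almost uniform and independent given the history of the stack, so that losing many candidates at once is unlikely.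

\subsection*{The objects attached to a block}
Let $B_j=B_{\delta_j}$, let $G_j$ be the gate of $(\delta_j,\delta_j')$, and put
\[
e=[\ker\lambda],\qquad \xi_j=[\delta_{j+1}]\ \ (0\le j<J),\qquad \xi_J=[v].
\]
These are not random. Let $w_j=h_1\cdots h_j$, $w_0=1$, $g_j=w_{j-1}\tau_j^{a_j}\tau_j'^{\,2d}$, and
\[
x_j=w_j\xi_j,\qquad B_j^-=w_{j-1}B_j,\qquad A_j=w_{j-1}\tau_j^{a_j}G_j,\qquad B_j^+=g_jB_j,\qquad E_j=g_jG_j^c,\qquad \omega_j=g_j[\delta_j].
\]
By (H4), $B_j^-$ is a horoball with end $x_{j-1}$ and $A_j$ is one of its branches; $B_j^+$ is a horoball with end $\omega_j$ and $E_j^c$ is one of its branches. By Lemma~\ref{lem:gate}, $E_j\subset A_j$; see Figure~\ref{fig:block}. The end $x_j$ is where the process stands after $j$ blocks: it is the end of the next horoball $B_{j+1}^-$ for $j<J$, and $x_J=[w_Jv]$. The goal is an index $i$ with $e\notin A_i$ and $x_J\in E_i$. Put $E_i^\circ=E_i\setminus\{\omega_i\}$. Lemma~\ref{lem:branch}, applied to $B=B_{j+1}^-$, $B''=B_i^+$, $G=E_i^c$, says: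
\begin{equation}\label{eq:behind}
\text{if $1\le i\le j<J$ and $x_j\in E_i^\circ$, then $E_i^c$ lies in one branch of $B_{j+1}^-$.}
\end{equation}
The end $\omega_i$ is removed because Lemma~\ref{lem:branch} needs horoballs with distinct ends.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (-0.5,3.2) rectangle (11.5,4);
\node at (5.5,3.6) {$B_j^-$};
\draw (-0.5,0)--(11.5,0);
\draw (0,0)--(1.2,2.7)--(2.4,0);
\draw (3,0)--(5.5,2.7)--(8,0);
\draw (8.6,0)--(9.8,2.7)--(11,0);
\draw[thick] (1.2,2.7)--(1.2,3.2);
\draw[thick] (5.5,2.7)--(5.5,3.2);
\draw[thick] (9.8,2.7)--(9.8,3.2);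
\filldraw[fill=gray!20] (5,0.8) circle (0.8);
\node at (5,0.8) {$B'$};
\draw[thick] (5.79,0.93)--(6.6,0.9);
\draw (6.05,0)--(6.6,0.9)--(7.15,0);
\node at (6.6,0.27) {$E_j$};
\node at (5.55,2.05) {$A_j$};
\draw (0.6,0)--(1.2,1.1)--(1.8,0);
\node at (1.2,0.32) {$E_i^c$};
\end{tikzpicture}
\caption{Schematic view of the tree at a good block $j$ with previous pivot $i$. The horoball $B_j^-$ is the band at the top, its end is at infinity above, the other ends lie on the bottom line, and the large triangles are three of its branches. The half-tree $E_i^c$ lies in one branch. The exponent $a_j$ selects another branch $A_j$, so $A_j\subset E_i$. Inside $A_j$ lie the horoball $B'=w_{j-1}\tau_j^{a_j}B_{\delta_j'}$ and, in a branch of $B'$, the half-tree $E_j$.}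
\label{fig:block}
\end{figure}

We record how the objects depend on one exponent. Replace $a_i$ by $a_i'$ and keep all other parameters. Then $w_l$ and $g_l$ for $l\ge i$ are multiplied on the left by
\[
\rho=w_{i-1}\tau_i^{a_i'-a_i}w_{i-1}^{-1}=\tau_{w_{i-1}\delta_i}^{\,a_i'-a_i},
\]
a power of the transvection with horoball $B_i^-$. Hence:
\begin{equation}\label{eq:move}
\text{$A_l,E_l,\omega_l,x_l$ are moved by $\rho$ for $l\ge i$ and unchanged for $l<i$; $B_i^-$ is unchanged.}
\end{equation}

\subsection*{The stack}
We define sets of \emph{pivots} $P_j\subset\{1,\dots,j\}$, depending on blocks $1,\dots,j$, with $P_0=\emptyset$, such that whenever $P_j=\{i_1<\dots<i_k\}$ is nonempty,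
\begin{equation}\label{eq:star}
e\notin A_{i_1},\qquad E_{i_1}\supset E_{i_2}\supset\dots\supset E_{i_k},\qquad x_j\in E_{i_k}^\circ .
\end{equation}
Given $P_j=\{i_1<\dots<i_k\}$ with $j<J$, block $j+1$ is \emph{good} if the following two conditions hold.
\begin{itemize}
\item[(L)] $A_{j+1}\subset E_{i_k}$ if $P_j\neq\emptyset$, and $e\notin A_{j+1}$ if $P_j=\emptyset$.
\item[(R)] The end $\eta=\tau_{j+1}'^{\,c_{j+1}}\xi_{j+1}$ is not $[\delta_{j+1}]$, and $\tau_{j+1}^{b_{j+1}}\eta\notin G_{j+1}$.
\end{itemize}
Condition (L) involves $a_{j+1}$ and the earlier blocks; condition (R) involves only $b_{j+1}$ and $c_{j+1}$. If the block is good, put $P_{j+1}=P_j\cup\{j+1\}$. Then $E_{j+1}\subset A_{j+1}\subset E_{i_k}$ if $P_j\ne\emptyset$, and $e\notin A_{j+1}$ otherwise. Also $x_{j+1}=g_{j+1}\tau_{j+1}^{b_{j+1}}\eta$, where $\tau_{j+1}^{b_{j+1}}\eta$ lies in $G_{j+1}^c$ and differs from $[\delta_{j+1}]$, so $x_{j+1}\in E_{j+1}^\circ$. Thus \eqref{eq:star} persists. If the block is not good, put $P_{j+1}=\{i_1,\dots,i_s\}$ with $s\le k$ maximal such that $x_{j+1}\in E_{i_s}^\circ$, and $P_{j+1}=\emptyset$ if there is no such $s$; again \eqref{eq:star} persists.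

Indices are added and removed only at the top, and the index $i$ can be added only at time $i$. Therefore, for $i\in P_j$:
\begin{equation}\label{eq:stack}
\text{block $i$ is good,\quad $i\in P_l$ for $i\le l\le j$,\quad and\quad $P_j\cap[1,i)=P_{i-1}$.}
\end{equation}

\begin{lemma}\label{lem:good}
Given blocks $1,\dots,j$, condition \textup{(L)} fails for at most one value of $a_{j+1}$, and block $j+1$ is not good with probability at most $3/N$.
\end{lemma}

\begin{proof}
If $P_j=\emptyset$, apply Lemma~\ref{lem:one}(a) to the end $w_j^{-1}e$. If $P_j\ne\emptyset$, then by \eqref{eq:star} and \eqref{eq:behind} the half-tree $E_{i_k}^c$ lies in one branch of $B_{j+1}^-$. Every other branch is disjoint from $E_{i_k}^c$ and so is contained in $E_{i_k}$; and distinct values of $a_{j+1}$ give distinct branches $A_{j+1}$ by (H3). By Lemma~\ref{lem:one}(b) and (c), the first part of (R) fails for at most one $c_{j+1}$, and given $c_{j+1}$ the second fails for at most one $b_{j+1}$.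
\end{proof}

\subsection*{The exponents of the pivots are still random}
For $1\le i\le J$ let $Z_i$ be the set of values of $a_i$ for which (L) holds at block $i$. It depends only on blocks $1,\dots,i-1$, and $|Z_i|\ge N-1$ by Lemma~\ref{lem:good}.

\begin{lemma}\label{lem:invariance}
Let $i\in P_j$, and replace $a_i$ by another element of $Z_i$. Then $P_1,\dots,P_j$ and the sets $Z_{i'}$, $i'\in P_j$, do not change. If $j<J$, the goodness of block $j+1$ does not change.
\end{lemma}

\begin{proof}
The sets $P_l$ with $l<i$ do not involve $a_i$. Block $i$ was good and remains good, since (L) still holds and (R) does not involve $a_i$; so $P_i$ is unchanged. Let $i\le l\le j$, $l<J$, and suppose that $P_l$ is unchanged. By \eqref{eq:stack} its last element $i^*$ is at least $i$. Condition (L) at block $l+1$ is the inclusion $A_{l+1}\subset E_{i^*}$, and by \eqref{eq:move} both sides are moved by $\rho$, for every value of $a_{l+1}$. So $Z_{l+1}$ and the goodness of block $l+1$ are unchanged. Suppose moreover that $l+1\le j$. If block $l+1$ is good, $P_{l+1}$ is unchanged. If not, the conditions $x_{l+1}\in E_{i'}^\circ$ for $i'\in P_l$, $i'\ge i$, are unchanged by \eqref{eq:move},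 and at least one of them holds because $i\in P_{l+1}$ originally. So the largest $i'$ for which the condition holds is the same, and $P_{l+1}$ is unchanged. Induction on $l$ gives all the claims, except for the sets $Z_{i'}$ with $i'\le i$, which do not involve $a_i$.
\end{proof}

Let $\mathcal F_j$ be the $\sigma$-algebra generated by $P_j$ and all parameters of blocks $1,\dots,j$ except the $a_i$ with $i\in P_j$. An atom of $\mathcal F_j$ fixes a set $P_j=P$ and the values of the parameters that are not omitted; it is described by the set $\Omega$ of vectors $a=(a_i)_{i\in P}$ which, together with the fixed values, produce $P_j=P$.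

\begin{lemma}\label{lem:product}
On each atom of $\mathcal F_j$ the sets $Z_i$, $i\in P_j$, are constant and $\Omega=\prod_{i\in P_j}Z_i$. Hence, conditionally on $\mathcal F_j$ and on the parameters of block $j+1$, the exponents $a_i$, $i\in P_j$, are independent and $a_i$ is uniform on $Z_i$. The goodness of block $j+1$ is determined by $\mathcal F_j$ and the parameters of block $j+1$.
\end{lemma}

\begin{proof}
Let $P=\{i_1<\dots<i_k\}$; for $k=0$ nothing is omitted and there is nothing to prove. Write $Z_i(a)$ for the set $Z_i$ at $a\in\Omega$, and fix $a\in\Omega$. By \eqref{eq:stack}, $a\in\prod_iZ_i(a)$. Changing one coordinate at a time and using Lemma~\ref{lem:invariance}, we see that $\prod_iZ_i(a)\subset\Omega$ and that the sets $Z_i$ and the goodness of block $j+1$ are constant on this product. Conversely let $a'\in\Omega$. We show by induction on $u$ that $a'_{i_u}\in Z_{i_u}(a)$. Let $a''$ agree with $a'$ in the coordinates $i_1,\dots,i_{u-1}$ and with $a$ in the others; it lies in the product by the induction hypothesis, so $Z_{i_u}(a'')=Z_{i_u}(a)$. Since $Z_{i_u}$ depends only on the blocks before $i_u$, where $a''$ and $a'$ agree, $a'_{i_u}\in Z_{i_u}(a')=Z_{i_u}(a'')=Z_{i_u}(a)$.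 So $\Omega$ is the product. All parameter vectors are equally likely and block $j+1$ is independent of the earlier blocks, so the conditional law of $a$ is uniform on $\Omega$.
\end{proof}

\subsection*{Long retreats are unlikely}

\begin{lemma}\label{lem:back}
Condition on $\mathcal F_j$ and on the parameters of block $j+1$, and suppose that this block is not good. Then for every $l\ge0$,
\[
\mathbb P\bigl(|P_j|-|P_{j+1}|>l\bigr)\le\Bigl(\frac2{N-1}\Bigr)^l .
\]
\end{lemma}

\begin{proof}
Let $P_j=\{i_1<\dots<i_k\}$; the remaining randomness is in the independent exponents $a_{i_1},\dots,a_{i_k}$ of Lemma~\ref{lem:product}. For $l\ge k$ the event is empty, so let $l<k$. Let $Q_s$ be the event $x_{j+1}\notin E_{i_s}^\circ$. If more than $l$ pivots are removed, then $Q_k,Q_{k-1},\dots,Q_{k-l}$ all occur. We have no control of $Q_k$, and we bound the probability of $Q_{k-1}\cap\dots\cap Q_{k-l}$.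

By \eqref{eq:move}, a change of $a_{i_u}$ with $u\le s$ moves $x_{j+1}$, $E_{i_s}$ and $\omega_{i_s}$ by the same element. So $Q_s$ depends only on $a_{i_{s+1}},\dots,a_{i_k}$. Let $1\le s<k$, put $i=i_{s+1}$, fix all exponents except $a_i$, and let $a_i$ vary in $Z_i$. By \eqref{eq:move}, $E_{i_s}$, $\omega_{i_s}$, the horoball $B_i^-$ and its end $x_{i-1}$ stay fixed, while $x_{j+1}$ is moved by distinct powers of the transvection of $B_i^-$. By \eqref{eq:stack} the last element of $P_{i-1}$ is $i_s$, so $x_{i-1}\in E_{i_s}^\circ$ by \eqref{eq:star} at time $i-1$. If $x_{j+1}=x_{i-1}$ for one value of $a_i$, this holds for all values and $Q_s$ does not occur. Otherwise distinct values of $a_i$ put $x_{j+1}$ in distinct branches of $B_i^-$, by (H3). By \eqref{eq:behind}, $E_{i_s}^c$ lies in one branch of $B_i^-$. So $x_{j+1}\in E_{i_s}^c$ for at most one value and $x_{j+1}=\omega_{i_s}$ for at most one value. Hence $Q_s$ has probability at most $2/(N-1)$ given $a_{i_{s+2}},\dots,a_{i_k}$, and these exponents determine $Q_{s+1},\dots,Q_{k-1}$. Multiplying the conditional bounds for $s=k-1,\dots,k-l$ gives the claim.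
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pivot}]
Let $X_j=|P_j|$. If block $j+1$ is good, $X_{j+1}=X_j+1$. If it is not, let $D=X_j-X_{j+1}\ge0$. Since $2^D=1+\sum_{0\le l<D}2^l$, Lemma~\ref{lem:back} with $N=100$ gives, conditionally on $\mathcal F_j$ and on the parameters of a block $j+1$ that is not good,
\[
\mathbb E[2^D]=1+\sum_{l\ge0}2^l\,\mathbb P(D>l)\le1+\sum_{l\ge0}\Bigl(\frac4{99}\Bigr)^l=1+\frac{99}{95}\le2.1 .
\]
By Lemma~\ref{lem:good}, block $j+1$ is not good with probability at most $3/100$ given $\mathcal F_j$. As $X_j$ is $\mathcal F_j$-measurable,
\[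
\mathbb E[2^{-X_{j+1}}\mid\mathcal F_j]\le2^{-X_j}\Bigl(\frac12+\frac3{100}\cdot2.1\Bigr)\le\frac35\,2^{-X_j}.
\]
Taking expectations and iterating, $\mathbb P(P_J=\emptyset)\le\mathbb E[2^{-X_J}]\le(3/5)^J$.

Suppose that $P_J\ne\emptyset$. Let $i$ be its smallest element and $g=w_{i-1}\tau_i^{a_i}\in\mathcal G$. By \eqref{eq:star}, $e\notin A_i=gG_i$ and $[w_Jv]=x_J\in E_i=g\tau_i'^{\,2d}G_i^c$. Put $\lambda'=\lambda\circ g$, a nonzero integral functional, and $z=\tau_i'^{\,-2d}g^{-1}w_Jv$, a nonzero integral vector. Then $[\ker\lambda']=g^{-1}e$ and $[z]$ lie in $G_i^c$, hence in one branch of $B_{\delta_i'}$ by Lemma~\ref{lem:gate}, and $\lambda(w_Jv)=\lambda'(\tau_i'^{\,2d}z)$. Lemma~\ref{lem:align} with $n=2d$ finishes the proof.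
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Proposition~\ref{prop:pivot} needs $v\ne0$, since otherwise $\lambda(h_1\cdots h_Jv)=0$ for all exponents. The condition $[\gamma]\notin L$ is used a second time to secure this.

\begin{lemma}\label{lem:vnonzero}
Let $c$ be a nonseparating simple closed curve with $[c]\notin L$, and let $\alpha\colon H_1(\Sigma)\to\mathbb Z$ be a surjection that vanishes on $L$ and on $[c]$. Then the class $v\in V_\alpha$ of a lift of $c$ is nonzero.
\end{lemma}

\begin{proof}
The image of $H_1(\Sigma\setminus c)$ in $H_1(\Sigma)$ is $[c]^\perp$, the kernel of the surjection $x\mapsto x\cdot c$. If $\alpha$ vanished on $[c]^\perp$, it would be $\pm$ this surjection; as $\alpha$ vanishes on $L$, we would get $[c]\in L^\perp=L$. So $\alpha$ does not vanish on $[c]^\perp$. Let $s$ be a simple closed curve that crosses $c$ once, based at a point off $c$. Since $\Sigma\setminus c$ is connected, it contains a loop $y$ at the same base point with $\alpha(y)=l\ne0$. The commutator $sys^{-1}y^{-1}$ lifts to a closed loop $z$ in $\Sigma_\alpha$, made of a lift $\tilde s$ of $s$, a lift of $y$, the reverse of $t^l\tilde s$,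 and a lift of $y^{-1}$. The path $\tilde s$ crosses exactly one lift $t^j\tilde c$ of $c$, once; the reverse of $t^l\tilde s$ crosses $t^{j+l}\tilde c$ with the opposite sign; the lifts of $y^{\pm1}$ cross no lift of $c$. So $\langle z,v\rangle=\pm t^j(1-t^l)\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Upper bound.} Let $X$ be the set of quadruples $(k,a,b,c)$ with $1\le k\le m$ and $a,b,c\in\{2,4,\dots,200\}$. All exponents being even, the mapping classes $T_{\delta_k}^aT_{\delta_k'}^{2d}T_{\delta_k}^bT_{\delta_k'}^c$ are represented by words $U(k,a,b,c)$ of a common length $\ell$. Generate the walk as in Lemma~\ref{lem:plant}, with $\kappa=(2|S|)^{-\ell}$, and let $I$ be the number of planted segments.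

First condition on the coins, the segments that are not planted, and the remainder. Planted segments act trivially on $H_1(\Sigma)$, so this determines $[\gamma]$. Suppose that $[\gamma]\notin L$. Then $\alpha$ is determined, and so is, for each planted segment, the surjection $\beta=\alpha\circ u_*$, where $u$ is the part of the word to the left of the segment. Call a planted segment \emph{valid} if the pair with its index $k$ is valid for its $\beta$, and let $J$ be the number of valid segments. The indices are still independent and uniform, so by Lemma~\ref{lem:list} the planted segments are valid independently, each with probability at least $1/m$. Under this conditioning, therefore,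
\begin{equation}\label{eq:J}
\mathbb E\bigl[(3/5)^J\bigr]\le\Bigl(1-\frac2{5m}\Bigr)^I .
\end{equation}

Now condition also on all indices and on the exponents of the planted segments that are not valid. Then
\[
w=y_0h_1^\circ y_1h_2^\circ\cdots h_J^\circ y_J,\qquad h_j^\circ=T_{\delta_{k_j}}^{a_j}T_{\delta'_{k_j}}^{2d}T_{\delta_{k_j}}^{b_j}T_{\delta'_{k_j}}^{c_j},
\]
where the $y_j$ and $k_j$ are fixed and the $a_j,b_j,c_j$ are independent and uniform. Put $Y_j=y_0\cdots y_{j-1}$. Then
\[
w=(Y_1h_1^\circ Y_1^{-1})\cdots(Y_Jh_J^\circ Y_J^{-1})\,Y_{J+1},
\]
and by (M1) $Y_jh_j^\circ Y_j^{-1}$ is the same product of twists along the curves $Y_j\delta_{k_j}$ and $Y_j\delta'_{k_j}$. The surjection $\beta$ of the $j$-th valid segment is $\alpha\circ Y_{j*}$, because the $h^\circ$ act trivially on homology. By Lemma~\ref{lem:transport}(b), lifts of these two curves form a valid pair in $V_\alpha$; let $h_j$ be the corresponding block of transvections. The curve $Y_{J+1}(\gamma_0)$ is nonseparating and homologous to $\gamma$, so by Lemma~\ref{lem:vnonzero} the class $v$ of a lift to $\Sigma_\alpha$ is nonzero. The functional $\iota$ is integral, and nonzero since it is onto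 $\Lambda$. By Lemma~\ref{lem:transport}(a) and \eqref{eq:R}, $R\doteq\iota(h_1\cdots h_Jv)$. By Proposition~\ref{prop:pivot}, $R$ is nonzero with top coefficient divisible by $2d$, except with conditional probability at most $(3/5)^J$.

The number $I$ is a sum of $\lfloor r/\ell\rfloor$ independent coins, so the expectation of the right side of \eqref{eq:J} is $(1-2\kappa/5m)^{\lfloor r/\ell\rfloor}$. This bounds the probability that $[\gamma]\notin L$ and the statement on the top coefficient fails. Choosing $-\alpha$ instead of $\alpha$ for every class replaces $R$ by $\bar R$, so the same bound holds for the bottom coefficient. When $[\gamma]\notin L$ we have $b_1(M)=1$ and $\Delta_M\doteq R$. So the first statement of the theorem fails with probability at most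
\[
\mathbb P([\gamma]\in L)+2\Bigl(1-\frac{2\kappa}{5m}\Bigr)^{\lfloor r/\ell\rfloor},
\]
which is at most $Ce^{-cr}$ by Lemma~\ref{lem:L}(b). A coefficient divisible by $2d$ is not $\pm1$, so Lemma~\ref{lem:monic} gives $\mathbb P(M\text{ fibers})\le Ce^{-cr}$.

\emph{Lower bound.} Let $\gamma_1$ be the curve of Example~\ref{ex:lens} with $n=1$, for which $M=D^2\times S^1$ fibers. By (M2) there is $f\in\operatorname{Mod}(\Sigma)$ with $f(\gamma_0)=\gamma_1$. We claim that there are words of even length and words of odd length that send $\gamma_0$ to $\gamma_1$. If the identity is represented by a word of odd length, append it to a word for $f$. Otherwise the parity of the length defines a nontrivial homomorphism $\operatorname{Mod}(\Sigma)\to\mathbb Z/2$. By (M2) it is nontrivial on some twist along a nonseparating curve, hence on all of them, and in particular on $T_{\gamma_0}$. Then $f$ and $fT_{\gamma_0}$ have opposite parities, and both send $\gamma_0$ to $\gamma_1$. Appending copies of $\psi\psi^{-1}$, we obtain for every large $r$ a word of length exactly $r$ that sends $\gamma_0$ to $\gamma_1$. The walk follows this word with probability $(2|S|)^{-r}$, so $\mathbb P(M\text{ fibers})\ge e^{-C'r}$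 with $C'=\log(2|S|)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe, Valette, \emph{Kazhdan's Property (T)}.

\bibitem{DT}
Nathan M Dunfield, Dylan P Thurston, \emph{A random tunnel number one 3-manifold does not fiber over the circle}, arXiv:math/0510129 (2005).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
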